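# List-chromatic numbers at singular cardinals: a consistent failure of compactness, and why it cannot happen above a supercompact

## 1. The guess that $2^\lambda<\mu$ is enough

Let $G$ be a graph whose number of vertices is a singular cardinal $\mu$, and let $\lambda$ be an infinite cardinal below $\mu$. Suppose that every subgraph of $G$ with fewer than $\mu$ vertices can be properly colored from arbitrary lists of size $\lambda$. Can $G$ itself be so colored? The answer one would first guess is: yes, at least when $\mu$ is so large compared with $\lambda$ that $2^\lambda<\mu$. We make the guess precise and test it.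

All graphs are simple and undirected; $|H|$ is the number of vertices of $H$.

**Definition (list-chromatic number).** For a graph $G=(V,E)$, $\mathrm{List}(G)$ is the least cardinal $\theta$ such that for every assignment $S$ giving each $v\in V$ a set $S(v)$ with $|S(v)|\ge\theta$ there is a *good coloring from $S$*: a function $f$ with $f(v)\in S(v)$ for all $v$, and $f(u)\ne f(v)$ whenever $\{u,v\}\in E$.

Directly from the definition,
$$\mathrm{List}(G)\le\lambda\iff\text{every assignment of lists of size}\ge\lambda\text{ has a good coloring.}\tag{1}$$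

Three examples.

*A finite one.* Let $K_{2,4}$ have left lists $\{1,2\}$, $\{3,4\}$ and right lists $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$. Whatever two colors the left side picks, one right vertex has exactly these two colors in its list. So $\mathrm{List}(K_{2,4})>2$, although two colors suffice when all lists are equal. With lists of size $3$, color the left side first; each right vertex has only two neighbors. So $\mathrm{List}(K_{2,4})=3$.

*The greedy bound.* Let $\lambda$ be infinite. If the vertices of $G$ can be well-ordered so that each has fewer than $\lambda$ earlier neighbors, then $\mathrm{List}(G)\le\lambda$: color in this order, and at each vertex fewer than $\lambda$ colors are forbidden. In particular every countable graph has $\mathrm{List}\le\aleph_0$.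

*An infinite analog of $K_{2,4}$.* Let $D$ be a set of size $\lambda\geq\aleph_0$. Take the complete bipartite graph with left side $D$ and right side the set of all functions $p:D\to\lambda$. Give $d\in D$ the list $\{d\}\times\lambda$, and give $p$ the list $\{(d,p(d)):d\in D\}$. A coloring of the left side is a function $f:D\to\lambda$, and then all colors in the list of the right vertex $p=f$ are used by its neighbors. So $\mathrm{List}(K_{\lambda,2^\lambda})>\lambda$. This graph has size $2^\lambda$; the hypothesis $2^\lambda<\mu$ in the guess makes it a small graph.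

**Definition (weird cardinal).** Let $\aleph_0\le\lambda<\mu$ be cardinals. Then $\mu$ is *$\lambda$-weird* iff (1) $\mu$ is singular; (2) $2^\lambda<\mu$; (3) there is a graph $G$ of size $\mu$ with $\mathrm{List}(H)\le\lambda$ for every $H\le G$ with $|H|<\mu$, yet $\mathrm{List}(G)>\lambda$. The cardinal $\mu$ is *weird* iff it is $\lambda$-weird for some $\lambda<\mu$.

The guess says: there are no weird cardinals. Two results are given as known (Shimon Garti, "List chromatic numbers and singular compactness", arXiv:2111.11826, is the source of the problem):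

* (a) If $\mu>\mathrm{cf}(\mu)$, $\aleph_0\le\lambda<\mu$ and $\eta^\lambda<\mu$ for every $\eta<\mu$, then compactness holds at $\mu$ and $\lambda$: if $\mathrm{List}(H)\le\lambda$ for every $H\le G$ with $|H|<\mu$, then $\mathrm{List}(G)\le\lambda$. In particular, no weird cardinal is a strong limit.
* (b) If $\kappa$ is supercompact and some $\mu$ is $\lambda$-weird with $\kappa<\lambda<\mu$, then the weird cardinals below $\kappa$ are unbounded in $\kappa$.

The questions are whether a weird cardinal is consistent at all, and whether it is consistent to have one above a supercompact cardinal. We test the guess with (a) and Hausdorff's formula $(\theta^+)^\lambda=\theta^+\cdot\theta^\lambda$ (for infinite $\theta$ and $\lambda$).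

*At $\aleph_\omega$.* Let $\lambda=\aleph_m$ and $2^{\aleph_m}<\aleph_\omega$. Since $\aleph_0^{\aleph_m}=2^{\aleph_m}$, Hausdorff's formula used $n$ times gives $\aleph_n^{\aleph_m}=\aleph_n\cdot2^{\aleph_m}<\aleph_\omega$. So (a) applies: $\aleph_\omega$ is not weird.

*Under GCH.* For infinite $\eta<\mu$, $\eta^\lambda\le2^{\max(\eta,\lambda)}=\max(\eta,\lambda)^+<\mu$. So under GCH there is no weird cardinal.

*At $\aleph_{\omega+\omega}$, with $\lambda=\aleph_0$ and $2^{\aleph_0}<\aleph_{\omega+\omega}$.* Here $\aleph_n^{\aleph_0}=\aleph_n\cdot2^{\aleph_0}$ and $\aleph_{\omega+n}^{\aleph_0}=\aleph_{\omega+n}\cdot\aleph_\omega^{\aleph_0}$. So (a) applies unless $\aleph_\omega^{\aleph_0}\ge\aleph_{\omega+\omega}$. If $2^{\aleph_0}\ge\aleph_\omega$, then $\aleph_\omega^{\aleph_0}=2^{\aleph_0}<\aleph_{\omega+\omega}$. So the only possible trouble is $2^{\aleph_0}<\aleph_\omega$ together with $\aleph_\omega^{\aleph_0}\ge\aleph_{\omega+\omega}$, a failure of the Singular Cardinal Hypothesis.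

Recall that **SCH** says: if $\eta$ is singular and $2^{\mathrm{cf}(\eta)}<\eta$, then $\eta^{\mathrm{cf}(\eta)}=\eta^+$. The last test is typical. The guess is right wherever SCH is right, and this includes the region above a supercompact; but the guess is consistently wrong.

Some definitions for the statements. A cardinal $\kappa$ is *$\theta$-supercompact* if there is an elementary $j:V\to M$ with critical point $\kappa$, $j(\kappa)>\theta$ and $M^\theta\subseteq M$; it is *supercompact* if this holds for all $\theta$. An uncountable regular $\kappa$ is *strongly compact* if every $\kappa$-complete filter extends to a $\kappa$-complete ultrafilter; supercompact cardinals are strongly compact, and strongly compact cardinals are inaccessible. A forcing is *$<\kappa$-directed closed* if every directed set of fewer than $\kappa$ conditions has a lower bound. Finally $\eta^{+\alpha}$ is the $\alpha$-th cardinal after $\eta$.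

**Theorem A (ZFC).** (1) If $\mu$ is $\lambda$-weird, there is a singular $\eta$ with $2^\lambda<\eta<\mu$, $\mathrm{cf}(\eta)\le\lambda$ and $\eta^{\mathrm{cf}(\eta)}\ge\mu\ge\eta^{+\omega}$. So SCH fails at $\eta$.
(2) If $\kappa$ is strongly compact, no $\mu>\kappa$ is weird. In particular there is never a weird cardinal above a supercompact cardinal.

**Theorem B.** Suppose $\kappa$ is supercompact. Then there is a forcing extension in which $\kappa^{+\kappa^+}$ is an $\aleph_0$-weird cardinal. Hence Con(ZFC + a supercompact) implies Con(ZFC + there is a weird cardinal).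

**Theorem C.** Let $\kappa$ be a supercompact cardinal which remains supercompact after every $<\kappa$-directed closed forcing, let $2^\kappa=\kappa^+$, and let $\mathfrak M$ be any nonempty set of singular cardinals of cofinality $>\kappa$. There is a cardinal preserving forcing extension, with no new bounded subsets of $\kappa$, in which $\kappa$ is a strong limit of cofinality $\omega$ and every $\mu\in\mathfrak M$ is $\lambda$-weird for every infinite $\lambda<\kappa$ with $\mathrm{cf}(\lambda)=\omega$.

So the existence of a weird cardinal is consistent relative to a supercompact; a weird cardinal above a supercompact is refuted by ZFC, and the hypothesis of (b) is never satisfied.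

## 2. A weird cardinal violates SCH

We prove Theorem A. The two parts share one piece of cardinal arithmetic.

**Step 1: choose $\eta$.** Let $\mu$ be $\lambda$-weird. By (a) some $\eta<\mu$ has $\eta^\lambda\ge\mu$; take the least one. If $\eta\le2^\lambda$, then $\eta^\lambda\le2^\lambda<\mu$, a contradiction. So $\eta>2^\lambda$.

**Step 2: smaller bases have small powers.** If $\theta<\eta\le\theta^\lambda$, then $\theta^\lambda=(\theta^\lambda)^\lambda\ge\eta^\lambda\ge\mu$, against the minimality of $\eta$. So $\theta^\lambda<\eta$ for all $\theta<\eta$.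

**Step 3: $\eta$ is singular of cofinality at most $\lambda$.** If $\eta=\theta^+$, then $\eta^\lambda=\theta^+\cdot\theta^\lambda=\eta<\mu$ by Hausdorff and Step 2, a contradiction; so $\eta$ is a limit cardinal. If $\mathrm{cf}(\eta)>\lambda$, every function from $\lambda$ to $\eta$ is bounded, so $\eta^\lambda=\eta\cdot\sup_{\theta<\eta}\theta^\lambda=\eta<\mu$, a contradiction. Hence $\mathrm{cf}(\eta)\le\lambda<\eta$.

**Step 4: move the exponent down to $\mathrm{cf}(\eta)$.** Write $\eta=\sum_{i<\mathrm{cf}(\eta)}\eta_i$ with $2\le\eta_i<\eta$, the $\eta_i$ strictly increasing. Then $\eta\le\prod_i\eta_i$ (König), so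
$$\eta^\lambda\le\Big(\prod_i\eta_i\Big)^\lambda=\prod_i\eta_i^\lambda\le\eta^{\mathrm{cf}(\eta)},$$
the last step by Step 2. So $\eta^{\mathrm{cf}(\eta)}=\eta^\lambda\ge\mu$. As $\mu>\eta$ is a limit cardinal, $\mu\ge\eta^{+\omega}$. Finally $2^{\mathrm{cf}(\eta)}\le2^\lambda<\eta$ and $\eta^{\mathrm{cf}(\eta)}\ge\mu>\eta^+$, so SCH fails at $\eta$. This is (1).

**Step 5: above a strongly compact $\kappa$.** Recall Solovay's theorem (Jech, *Set Theory*, Thm 20.8): if $\kappa$ is strongly compact, $\eta>\kappa$ is singular and $2^{\mathrm{cf}(\eta)}<\eta$, then $\eta^{\mathrm{cf}(\eta)}=\eta^+$. Suppose $\mu>\kappa$ is $\lambda$-weird and take $\eta$ from (1).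

* If $\eta>\kappa$: as $2^{\mathrm{cf}(\eta)}\le2^\lambda<\eta$, Solovay's theorem gives $\eta^{\mathrm{cf}(\eta)}=\eta^+<\mu$, a contradiction.
* $\eta=\kappa$ is impossible, since $\kappa$ is regular and $\eta$ is singular.
* If $\eta<\kappa$: then $\eta^{\mathrm{cf}(\eta)}<\kappa<\mu$, because $\kappa$ is inaccessible, a contradiction.

This proves Theorem A. $\square$

Two side remarks, not used below. By Theorem A(1) a weird cardinal gives a failure of SCH; so $0^\sharp$ exists by Jensen's covering theorem, and by Gitik's theorem there is an inner model with a measurable $\kappa$ with $o(\kappa)\ge\kappa^{++}$. Some large cardinals are therefore needed in Theorem B. Also, if there are supercompacts $\kappa<\kappa'$, the whole forcing for Theorem B, started from $\kappa$, has size $<\kappa'$, so $\kappa'$ remains supercompact (Lévy–Solovay). So weird cardinals *below* a supercompact are consistent relative to two supercompacts.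

## 3. Theorem B from Theorem C

First force so that $\kappa$ remains supercompact after every $<\kappa$-directed closed forcing (Laver). Then force with $\mathrm{Add}(\kappa^+,1)$, the functions from subsets of $\kappa^+$ of size $\le\kappa$ to $2$. This is $<\kappa$-directed closed and adds no subsets of $\kappa$; and since by density every subset of $\kappa$ appears as a block of length $\kappa$ of the generic function, it forces $2^\kappa=\kappa^+$. The indestructibility persists, since a two-step iteration of $<\kappa$-directed closed forcings is $<\kappa$-directed closed. In the resulting model $\kappa^{+\kappa^+}$ is singular of cofinality $\kappa^+>\kappa$. Apply Theorem C with $\mathfrak M=\{\kappa^{+\kappa^+}\}$ and $\lambda=\aleph_0$; cardinals are preserved, so $\kappa^{+\kappa^+}$ keeps its meaning. $\square$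

The rest of the lecture proves Theorem C.

## 4. Branches through a tree: the shape of the graph

The bad graph $K_{\lambda,2^\lambda}$ suggests trying $K_{\lambda,\mu}$. This has $\mathrm{List}>\lambda$, but it contains $K_{\lambda,2^\lambda}$, and $2^\lambda<\mu$: a small subgraph is already bad. What goes wrong is that all right vertices share one neighborhood. We want $\mu$ right vertices with $\mu$ different neighborhoods of size $\lambda$. If the left side has $\eta<\mu$ vertices, it has at most $\eta^\lambda$ such subsets, so we need $\eta^\lambda\ge\mu$; this is the situation of Theorem A(1). The natural candidate is $\eta=\kappa$, a strong limit of cofinality $\omega$ with $2^\kappa\ge\mu$, and the neighborhoods are branches through a tree.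

Let $\langle\kappa_n:n<\omega\rangle$ be increasing and cofinal in $\kappa$. Let $\lambda<\kappa$ be infinite with $\mathrm{cf}(\lambda)=\omega$, and fix nonzero cardinals $\lambda_n<\lambda$ with
$$\sup_n\lambda_n=\lambda,\qquad\sum_{m<n}\lambda_m<\lambda_n\ \text{ for all }n.\tag{2}$$
For $\lambda=\aleph_0$ take $\lambda_n=2^n$; otherwise take strictly increasing infinite cardinals. Let $D=\{(n,i):n<\omega,\ i<\lambda_n\}$, so $|D|=\lambda$. Given distinct sets $y_k\subseteq\kappa$ for $\mu$ many indices $k$, the **tree graph** has left vertices $(n,w,i)$ with $(n,i)\in D$, $w\subseteq\kappa_n$, and right vertices $k$; the neighbors of $k$ are the $(n,y_k\cap\kappa_n,i)$ with $(n,i)\in D$. It is bipartite. Two right vertices share neighbors only on finitely many levels.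

Test it by hand on countably many right vertices $k_0,k_1,\dots$. Choose $n(j)$ such that for $n\ge n(j)$ the set $y_{k_j}\cap\kappa_n$ differs from $y_{k_i}\cap\kappa_n$ for all $i<j$. At stage $j$ list those neighbors of $k_j$ on levels below $n(j)$ that have not been listed, then $k_j$, then its remaining unlisted neighbors. A neighbor of $k_j$ on a level $n\ge n(j)$ cannot have been listed at a stage $i<j$, since then the two branches would agree at level $n$. So $k_j$ has at most $\sum_{n<n(j)}\lambda_n<\lambda$ earlier neighbors. A left vertex listed at stage $j$ is on no $y_{k_i}$ with $i<j$ (otherwise it would have been listed at stage $i$), so its only possible earlier neighbor is $k_j$. The greedy bound gives $\mathrm{List}\le\lambda$.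

The argument stops at the next right vertex $k_\omega$: it has infinitely many predecessors, the levels at which its branch splits from theirs may be unbounded, and then no $n(\omega)$ exists. So for larger sets of right vertices greed must be replaced by a prediction. The left vertex $(n,w,i)$ should be colored so as to avoid the right lists, and it may use only $w$. And if all $\mu$ right vertices are present, no such prediction may work.

Both demands can be put in terms of ordinals below $\kappa$. Since $2^\lambda<\kappa$, the relevant information about the list of $k$ is an element of a set of size $2^\lambda$, hence an ordinal below $\kappa$. We want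

* to *capture*: any function $P:Z\to\kappa$ on fewer than $\mu$ right vertices can be read off from the branches;
* to *hit*: there is one function $\mathbf r$ on all $\mu$ right vertices such that every predictor agrees with $\mathbf r$ somewhere.

## 5. Two models with the same subsets of $\kappa$

The device that reconciles capturing with hitting is a pair of models $V^*\subseteq W$ with the same subsets of $\kappa$. After Prikry forcing, a coloring of the left side has a name of size $\kappa$, so the name belongs to $V^*$; but the lists of the right vertices are defined in $W$. In $V^*$ there is a large table $\Phi(\tau,\eta,k,\zeta)$. Its entry at $(\tau,k)$ is meaningful only if one inserts the correct *row key* $\eta=\mathbf l(\tau)$ and the correct *column key* $\zeta=\mathbf a(k)$, and the functions $\mathbf l,\mathbf a$ belong to $W$.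

From now on $V_0$ is the universe and $\kappa,\mathfrak M$ are as in Theorem C. Put
$$K_\mu=\{\mu\}\times\mu\ (\mu\in\mathfrak M),\qquad K=\bigcup_{\mu\in\mathfrak M}K_\mu,\qquad\chi=(2^{|K|})^+.$$
Then $\chi$ is regular, and $\chi^{|K|}=\chi$ by Hausdorff. Each $\mu\in\mathfrak M$ is a limit cardinal above $\mathrm{cf}(\mu)\ge\kappa^+$, so $\mu>\kappa^{++}$.

**Definition (small).** $Z\subseteq K$ is *small* if $Z\subseteq K_\mu$ and $|Z|<\mu$ for some $\mu\in\mathfrak M$. For instance, any $Z\subseteq K_\mu$ of size $\kappa^+$ is small, while a set meeting two different $K_\mu$ is not.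

**Proposition 1.** There are a forcing extension $W$ of $V_0$, a model $V^*$ with $V_0\subseteq V^*\subseteq W$, functions $\mathbf l:\chi\to\kappa^+$, $\mathbf a:K\to\kappa^+$, $\mathbf r:K\to\kappa$ in $W$ and a function $\Phi:\chi\times\kappa^+\times K\times\kappa^+\to\kappa$ in $V^*$ such that:

* (M1) $V_0,V^*,W$ have the same cardinals, cofinalities and bounded subsets of $\kappa$. If $Z\in W$, $Z\subseteq K$, then $Z\subseteq Z'$ for some $Z'\in V_0$ with $Z'\subseteq K$, $|Z'|\le|Z|+\kappa^+$.
* (M2) $P(\kappa)^{V^*}=P(\kappa)^W$; in $V^*$, $\kappa$ is supercompact and $2^\kappa\ge\chi$.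
* (M3) *Capturing.* If $Z\in V_0$ is small and $P:Z\to\kappa$ is in $W$, there is $\tau<\chi$ with $P(k)=\Phi(\tau,\mathbf l(\tau),k,\mathbf a(k))$ for all $k\in Z$.
* (M4) *Hitting.* If $\Phi^*:K\times\kappa^+\to\kappa$ is in $V^*$ and $\mu\in\mathfrak M$, there is $k\in K_\mu$ with $\Phi^*(k,\mathbf a(k))=\mathbf r(k)$.

We use Proposition 1 first (Sections 6–8) and prove it afterwards (Sections 9–12). One consequence of (M2): a set hereditarily of size $\le\kappa$ in $W$ is coded by a relation on $\kappa$ whose transitive collapse recovers it, so it belongs to $V^*$. In particular a $\kappa$-sequence of subsets of $\kappa$ in $W$ is in $V^*$. So a normal ultrafilter on $\kappa$ in $V^*$ (a nonprincipal $\kappa$-complete ultrafilter closed under diagonal intersections) is also one in $W$.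

## 6. Solovay's lemma: reading a table from initial segments

A left vertex at level $n$ sees only $y_k\cap\kappa_n$. We need to recover table entries from such initial segments, for almost all $\kappa_n$ in the sense of an ultrafilter. For a normal ultrafilter $U$ on $\kappa$ and $f$ with $f(\xi)\subseteq P(\xi)$ for $\xi<\kappa$, put
$$x(U,f)=\{Y\subseteq\kappa:\{\xi<\kappa:Y\cap\xi\in f(\xi)\}\in U\}.$$
For example, if $f(\xi)=\{Y_0\cap\xi\}$ for all $\xi$, then $x(U,f)=\{Y_0\}$: if $Y\cap\xi=Y_0\cap\xi$ for unboundedly many $\xi$, then $Y=Y_0$.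

**Lemma 2 (Solovay).** If $\kappa$ is $2^\kappa$-supercompact and $x\subseteq P(\kappa)$, then $x=x(U,f)$ for some normal ultrafilter $U$ on $\kappa$ and some $f$ with $f(\xi)\subseteq P(\xi)$ for $\xi<\kappa$.

*Proof.* Call $x\subseteq P(\kappa)$ a *counterexample* if it is of no such form, and suppose there is one. The plan is to find a counterexample inside the ultrapower by a normal $U$, where every element is represented by a function, and to see that the function is a suitable $f$.

**Step 1: $V$ and a supercompact target agree.** Let $j:V\to M$ have critical point $\kappa$ and $M^{2^\kappa}\subseteq M$. Then $M$ contains all subsets of $P(\kappa)$ and all functions $f$ as above (they are subsets of $V_\kappa$), and it has the same normal ultrafilters on $\kappa$. So $V$ and $M$ have the same counterexamples, and $M\models$ "there is a counterexample at $\kappa$".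

**Step 2: go down to an ultrapower.** Let $U=\{X\subseteq\kappa:\kappa\in j(X)\}$, a normal ultrafilter, let $N=\mathrm{Ult}(V,U)$ with embedding $i:V\to N$, and let $k:N\to M$, $k([h])=j(h)(\kappa)$. By Łoś, $N\models\psi([h])$ iff $\{\xi:\psi(h(\xi))\}\in U$ iff $\kappa\in j(\{\xi:\psi(h(\xi))\})$ iff $M\models\psi(j(h)(\kappa))$; so $k$ is well defined and elementary. For $\alpha<\kappa$, $k(\alpha)=k(i(\alpha))=j(\alpha)=\alpha$. By normality $[\mathrm{id}]=\kappa$, so $k(\kappa)=k([\mathrm{id}])=\kappa$. Also $P(\kappa)^N=P(\kappa)$, as $Y=i(Y)\cap\kappa\in N$ for $Y\subseteq\kappa$. By elementarity $N\models$ "there is a counterexample at $\kappa$". Let $x_1\in N$ be a counterexample in the sense of $N$.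

**Step 3: $x_1$ is a true counterexample.** For $Y\subseteq\kappa$ we have $k(Y)\subseteq\kappa$, and since $k$ fixes ordinals below $\kappa$, $k(Y)=Y$. So $Y\in x_1$ iff $Y\in k(x_1)$. As $k(x_1)\subseteq P(\kappa)$, $k(x_1)=x_1$. Thus $x_1$ is a counterexample in $M$, hence in $V$ by Step 1.

**Step 4: but it is not.** Write $x_1=[f]_U$ with $f(\xi)\subseteq P(\xi)$ for all $\xi$ (possible as $x_1\subseteq P(\kappa)$ and $\kappa=[\mathrm{id}]$). For $Y\subseteq\kappa$, $Y=i(Y)\cap\kappa=[\xi\mapsto Y\cap\xi]_U$. By Łoś, $Y\in x_1$ iff $\{\xi:Y\cap\xi\in f(\xi)\}\in U$. So $x_1=x(U,f)$, a contradiction. $\square$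

**Lemma 3.** In $V^*$ there are a normal ultrafilter $U$ on $\kappa$, an injection $y:K\times\kappa^+\to P(\kappa)$ and functions $\varphi^\xi_{\tau,\eta}:P(\xi)\to\kappa$ ($\xi<\kappa$, $\tau<\chi$, $\eta<\kappa^+$) such that for all $\tau,\eta,k,\zeta$
$$\{\xi<\kappa:\varphi^\xi_{\tau,\eta}(y_{k,\zeta}\cap\xi)=\Phi(\tau,\eta,k,\zeta)\}\in U.\tag{3}$$

*Proof.* We code the whole table into one subset of $P(\kappa)$ and apply Lemma 2 in $V^*$.

**Step 1: coding triples.** Since $2^\kappa\ge\chi$, fix injections $y:K\times\kappa^+\to P(\kappa)$ and $z:\chi\times\kappa^+\to P(\kappa)$. For an ordinal $\omega\gamma+m$ ($m<\omega$) and $i<3$ let $e_i(\omega\gamma+m)=\omega\gamma+3m+i$. The $e_i$ are injective with disjoint ranges, and for limit $\xi$ we have $e_i(\alpha)<\xi$ iff $\alpha<\xi$, because $\alpha\le e_i(\alpha)$ and both lie in the same interval $[\omega\gamma,\omega\gamma+\omega)$. For $Y,Y'\subseteq\kappa$ and $\sigma<\kappa$ put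
$$\mathrm{cd}(Y,Y',\sigma)=e_0[Y]\cup e_1[Y']\cup e_2[\sigma].$$
This is injective, and $\mathrm{cd}(Y,Y',\sigma)\cap\xi=\mathrm{cd}(Y\cap\xi,Y'\cap\xi,\sigma)$ for limit $\xi>\sigma$.

**Step 2: apply Solovay's lemma.** Let $x=\{\mathrm{cd}(z_{\tau,\eta},y_{k,\zeta},\Phi(\tau,\eta,k,\zeta)):\tau,\eta,k,\zeta\}$ and take $U,f$ with $x=x(U,f)$. Let $\varphi^\xi_{\tau,\eta}(w)$ be the least $\sigma<\xi$ with $\mathrm{cd}(z_{\tau,\eta}\cap\xi,w,\sigma)\in f(\xi)$, and $0$ if there is none.

**Step 3: the guess is correct almost everywhere.** Fix $\tau,\eta,k,\zeta$ and let $\sigma=\Phi(\tau,\eta,k,\zeta)$. Then $\mathrm{cd}(z_{\tau,\eta},y_{k,\zeta},\sigma)\in x$. If $\sigma'<\sigma$, then $\mathrm{cd}(z_{\tau,\eta},y_{k,\zeta},\sigma')\notin x$: by injectivity of $\mathrm{cd},y,z$, membership would force $\sigma'=\Phi(\tau,\eta,k,\zeta)=\sigma$. So each of $|\sigma|+1<\kappa$ sets belongs to $U$: the set of $\xi$ with $\mathrm{cd}(z_{\tau,\eta},y_{k,\zeta},\sigma)\cap\xi\in f(\xi)$, and for each $\sigma'<\sigma$ the set of $\xi$ with $\mathrm{cd}(z_{\tau,\eta},y_{k,\zeta},\sigma')\cap\xi\notin f(\xi)$.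 Intersect them with the set of limit ordinals $\xi>\sigma$, which is club and so in $U$. For $\xi$ in the intersection, $\sigma$ is the least ordinal as in the definition of $\varphi^\xi_{\tau,\eta}(y_{k,\zeta}\cap\xi)$. $\square$

## 7. The Prikry extension, and the small subgraphs of the tree graph

Fix $U,y,\varphi$ from Lemma 3. Let $\mathcal P_U$ be Prikry forcing: conditions are $(s,A)$ with $s\in[\kappa]^{<\omega}$, $A\in U$, $\max s<\min A$ (whenever we write $(s,A)$, $A$ is tacitly cut above $\max s$); $(s',A')\le(s,A)$ iff $s'$ end-extends $s$, $A'\subseteq A$ and $s'\setminus s\subseteq A$. It is the same poset in $V^*$ and in $W$. Let $\langle\kappa_n:n<\omega\rangle$ be a Prikry sequence generic over $W$, hence over $V^*$; write $\vec\kappa$ for it, $W'=W[\vec\kappa]$ and $s_n=\{\kappa_0,\dots,\kappa_{n-1}\}$. We use these standard facts, valid over $W$ and over $V^*$.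

* (F1) $\mathcal P_U$ is $\kappa^+$-c.c. (conditions with the same $s$ are compatible). It has the Prikry property: every sentence is decided by some $(s,B)$ with $B\subseteq A$, for any given $(s,A)$. It adds no bounded subsets of $\kappa$ and preserves cardinals.
* (F2) $(s,A)$ is in the generic filter iff $s=s_n$ for some $n$ and $\kappa_m\in A$ for all $m\ge n$.
* (F3) Each $B\in U$ contains all but finitely many $\kappa_n$, since any $(s,A)$ can be shrunk to $(s,A\cap B)$.
* (F4) If $A_s\in U$ for $s\in[\kappa]^{<\omega}$, then $\{\xi:\forall s\in[\xi]^{<\omega}\ \xi\in A_s\}\in U$: for $\alpha<\kappa$ the intersection of the fewer than $\kappa$ sets $A_s$ with $\max s=\alpha$ is in $U$; take the diagonal intersection of these and intersect it with $A_\emptyset$.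
* (F5) If $\dot o$ is a name for an element of a ground model set $O$ of size $<\kappa$, then for each $s$ there is exactly one $o_s$ such that $(s,A)\Vdash\dot o=o_s$ for some $A\in U$. Indeed for each $o\in O$ some $(s,A_o)$ decides "$\dot o=o$"; with $A=\bigcap_oA_o\in U$, $(s,A)$ decides $\dot o$. It is unique, as conditions with the same $s$ are compatible.

In $W'$: all cardinals of $V_0$ are preserved and there are no new bounded subsets of $\kappa$ (M1, F1). So $\kappa$ is still a strong limit; it has cofinality $\omega$; each $\mu\in\mathfrak M$ is still a singular cardinal. Fix $\mu\in\mathfrak M$ and an infinite $\lambda<\kappa$ with $\mathrm{cf}(\lambda)=\omega$ (in $V_0$, or equivalently in $W'$). Then $2^\lambda<\kappa<\mu$. Fix $\lambda_n$ as in (2) and $D$, in $V_0$. Write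
$$y_k=y_{k,\mathbf a(k)}\qquad(k\in K),$$
so the branch of $k$ contains the column key. Let $G=G_{\mu,\lambda}$ be the tree graph of Section 4 with right side $K_\mu$ and the Prikry sequence $\vec\kappa$. It has $\kappa$ left vertices ($\kappa$ is a strong limit) and $\mu$ right vertices, so $|G|=\mu$.

**Claim 1.** In $W'$, $\mathrm{List}(H)\le\lambda$ for every $H\le G$ with $|H|<\mu$.

**Step 1: reduce to a small set from $V_0$.** $H$ is a subgraph of the induced subgraph on the left side together with some $Z\subseteq K_\mu$, $|Z|<\mu$. By the $\kappa^+$-c.c. of $\mathcal P_U$, $Z$ is covered by a set in $W$ of size $\le|Z|+\kappa$, which by (M1) is covered by a set in $V_0$ of size $\le|Z|+\kappa^+<\mu$. Intersecting with $K_\mu$ we get a small $Z'\in V_0$ with $Z\subseteq Z'\subseteq K_\mu$. It suffices to treat the induced subgraph on the left side and $Z'$ (give arbitrary lists to the additional vertices). Shrinking, we may take lists of size exactly $\lambda$, enumerated injectively: $\{a_{v,m}:m<\lambda\}$ for left $v$ and $\{b_{k,q}:q<\lambda\}$ for $k\in Z'$.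

**Step 2: what a left vertex should know about $k$.** For $k\in Z'$, $(n,i)\in D$ and $v=(n,y_k\cap\kappa_n,i)$ let
$$P(k)(n,i)=\{m<\lambda:a_{v,m}\in\{b_{k,q}:q<\lambda_n\}\}.$$
As $m\mapsto a_{v,m}$ is injective, $|P(k)(n,i)|\le\lambda_n<\lambda$. So $P(k)\in\mathcal T$, the set of functions from $D$ to $[\lambda]^{<\lambda}$. No bounded subsets of $\kappa$ were added, so $\mathcal T$ is the same in $W$ and $W'$, and $|\mathcal T|\le2^\lambda<\kappa$. We identify $\mathcal T$ with an ordinal below $\kappa$ via a bijection in $W$. A left vertex $v$ that knows $P(k)(n,i)$ can avoid the first $\lambda_n$ colors of $k$.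

**Step 3: capture the Prikry name of $P$.** Let $\dot P\in W$ be a $\mathcal P_U$-name for $P$, forced by $1$ to be a function $Z'\to\mathcal T$. In $W$, by (F5), let $P_s(k)\in\mathcal T$ and $A_{k,s}\in U$ satisfy $(s,A_{k,s})\Vdash\dot P(k)=P_s(k)$, for $s\in[\kappa]^{<\omega}$ and $k\in Z'$. For each $s$, $P_s$ is a function from $Z'$ to $\kappa$ in $W$. By (M3) choose in $W$ some $\tau_s<\chi$ with
$$P_s(k)=\Phi(\tau_s,\mathbf l(\tau_s),k,\mathbf a(k))\quad\text{for all }k\in Z',$$
and put $\varphi^\xi_s=\varphi^\xi_{\tau_s,\mathbf l(\tau_s)}$. By (3), used with $\eta=\mathbf l(\tau_s)$ and $\zeta=\mathbf a(k)$, and by (F4),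
$$X_k=\{\xi<\kappa:\forall s\in[\xi]^{<\omega}\ \big(\xi\in A_{k,s}\text{ and }\varphi^\xi_s(y_k\cap\xi)=P_s(k)\big)\}\in U.$$

**Step 4: the prediction.** In $W'$ put $h(n,w)=\varphi^{\kappa_n}_{s_n}(w)$ for $w\subseteq\kappa_n$ (a default element of $\mathcal T$ if this is not in $\mathcal T$). Given $k\in Z'$, by (F3) let $n_1$ be such that $\kappa_n\in X_k$ for all $n\ge n_1$. Let $n\ge n_1$. For all $m\ge n$ we have $s_n\in[\kappa_m]^{<\omega}$ and $\kappa_m\in X_k$, so $\kappa_m\in A_{k,s_n}$. By (F2) $(s_n,A_{k,s_n})$ is in the generic filter, so $P(k)=P_{s_n}(k)$. Also $\kappa_n\in X_k$ gives $h(n,y_k\cap\kappa_n)=P_{s_n}(k)$. Hence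
$$h(n,y_k\cap\kappa_n)=P(k)\quad\text{for all }n\ge n_1.\tag{4}$$

**Step 5: the coloring.** Color the left vertex $v=(n,w,i)$ by $a_{v,m}$ with $m=\min(\lambda\setminus h(n,w)(n,i))$; this exists as $|h(n,w)(n,i)|<\lambda$. Let $k\in Z'$, with $n_1$ as above. By (4), the neighbors $(n,y_k\cap\kappa_n,i)$ with $n\ge n_1$ get colors outside $\{b_{k,q}:q<\lambda_n\}\supseteq\{b_{k,q}:q<\lambda_{n_1}\}$. The other neighbors number only $\sum_{n<n_1}\lambda_n<\lambda_{n_1}$, by (2). So some $b_{k,q}$ with $q<\lambda_{n_1}$ is used by no neighbor of $k$; give it to $k$. Left vertices are pairwise nonadjacent, and so are right vertices. So this is a good coloring, and Claim 1 follows by (1). $\square$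

## 8. The whole tree graph has list-chromatic number above $\lambda$

**Claim 2.** In $W'$, $\mathrm{List}(G)>\lambda$.

**Step 1: the bad lists.** They imitate the lists on $K_{\lambda,2^\lambda}$. Let $Q$ be the set of functions $D\to\lambda$. It is the same in $V_0,V^*,W,W'$, and $|Q|=2^\lambda<\kappa$. Fix an injection $\varepsilon:Q\to\kappa$ in $V_0$. For $k\in K_\mu$ let $p_k=\varepsilon^{-1}(\mathbf r(k))$ if $\mathbf r(k)\in\mathrm{ran}(\varepsilon)$, and let $p_k$ be constantly $0$ otherwise. Put
$$S(v)=\{v\}\times\lambda\ \text{ for left }v,\qquad S(k)=\{\big((n,y_k\cap\kappa_n,i),p_k(n,i)\big):(n,i)\in D\}\ \text{ for }k\in K_\mu.$$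
All these lists have size $\lambda$. A coloring of the left side from $S$ amounts to a function $f$ from the left vertices to $\lambda$. It suffices to find $k\in K_\mu$ with
$$f(n,y_k\cap\kappa_n,i)=p_k(n,i)\quad\text{for all }(n,i)\in D,\tag{5}$$
since then every color in $S(k)$ is used by a neighbor of $k$.

**Step 2: the name of $f$ lies in $V^*$.** Extend $f$ by $0$ to a function $\omega\times\mathcal B\times\lambda\to\lambda$, where $\mathcal B$ is the set of bounded subsets of $\kappa$, the same in all our models, with $|\mathcal B|=\kappa$. In $W$ this function has a nice $\mathcal P_U$-name $\dot f$, given by $\kappa$ many maximal antichains of size $\le\kappa$ with maps to $\lambda$. So $\dot f$ is coded by a subset of $\kappa$, and $\dot f\in V^*$ by (M2). As the poset is the same, $\dot f$ is a $\mathcal P_U$-name for such a function also over $V^*$.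

**Step 3: the predictor belonging to $f$.** Work in $V^*$. For $s\in[\kappa]^{<\omega}$ and $c\in K\times\kappa^+$, (F5) applied to $O=Q$ gives $q_{s,c}\in Q$ and $B_{s,c}\in U$ with
$$(s,B_{s,c})\Vdash\langle\dot f(n,y_c\cap\kappa_n,i):(n,i)\in D\rangle=q_{s,c}\qquad(\text{forcing over }V^*).\tag{6}$$
Put $\Phi^*_s(c)=\varepsilon(q_{s,c})$. Then $\Phi^*_s:K\times\kappa^+\to\kappa$ is in $V^*$.

**Step 4: hit it.** In $W$ let
$$E=\{(s,B)\in\mathcal P_U:\exists k\in K_\mu\ \big(q_{s,(k,\mathbf a(k))}=p_k\ \text{and}\ B\subseteq B_{s,(k,\mathbf a(k))}\big)\}.$$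
$E$ is dense: given $(s,B)$, (M4) yields $k\in K_\mu$ with $\Phi^*_s(k,\mathbf a(k))=\mathbf r(k)$. Then $\mathbf r(k)\in\mathrm{ran}(\varepsilon)$ and $p_k=q_{s,(k,\mathbf a(k))}$, so $(s,B\cap B_{s,(k,\mathbf a(k))})\in E$. As $\vec\kappa$ is generic over $W$, some $(s,B)\in E$, witnessed by $k$, is in the generic filter. Then so is $(s,B_{s,(k,\mathbf a(k))})$. Since $\vec\kappa$ is also generic over $V^*$ and $f$ is the value of $\dot f$, (6) gives $f(n,y_k\cap\kappa_n,i)=q_{s,(k,\mathbf a(k))}(n,i)=p_k(n,i)$ for all $(n,i)\in D$. This is (5). So there is no good coloring from $S$. $\square$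

**Theorem C from Proposition 1.** In $W'$, $\mu$ is singular, $2^\lambda<\mu$, $|G_{\mu,\lambda}|=\mu$, and Claims 1 and 2 hold. So $\mu$ is $\lambda$-weird, for every $\mu\in\mathfrak M$ and every infinite $\lambda<\kappa$ with $\mathrm{cf}(\lambda)=\omega$. The other assertions about $W'$ were noted in Section 7. It remains to prove Proposition 1.

## 9. A plain Cohen function $\mathbf r$ hits too early

The simplest way to get hitting is to drop the keys and to add $\mathbf r:K_\mu\to\kappa$ by the poset $R$ of partial functions of size $\le\kappa$. Then let $g$ be generic for $\mathrm{Add}(\kappa,\chi)$ (partial functions from $\chi\times\kappa$ to $2$ of size $<\kappa$), and take $V^*=V_0[g]$, $W=V_0[\mathbf r][g]$ and an injection $y:K_\mu\to P(\kappa)$ in $V^*$. The poset $R$ is closed under unions of decreasing sequences of length $\le\kappa$, and it is $\kappa^{++}$-c.c. since $\kappa^\kappa=2^\kappa=\kappa^+$. So cardinals are preserved and $P(\kappa)^W=P(\kappa)^{V^*}$, just as in Section 12 below.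

Hitting holds, but it holds too soon. Let $Z\in V_0$ be *any* subset of $K_\mu$ of size $\kappa^+$, and let $\dot\Phi^*$ be an $\mathrm{Add}(\kappa,\chi)$-name in $V_0$ for a function $K_\mu\to\kappa$. Given $(r_0,q)$, pick $k\in Z\setminus\mathrm{dom}(r_0)$, then $q'\le q$ deciding $\dot\Phi^*(k)=v$, and pass to $(r_0\cup\{(k,v)\},q')$. So some $k\in Z$ has $\Phi^*(k)=\mathbf r(k)$. Now the argument of Section 8 (with $c=k$ and without $\mathbf a$) works verbatim on the subgraph whose right side is $Z$: this subgraph has size $\kappa^+<\mu$ and $\mathrm{List}>\lambda$. Small subgraphs are already bad.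

So hitting must be destroyed on every small $Z$ while it survives on $K_\mu$. Capturing does the destroying; the point is to add the captured values generically, together with $\mathbf r$, in such a way that a condition commits itself only on $\le\kappa$ many small sets $Z$. These do not cover $K_\mu$, because $\mathrm{cf}(\mu)>\kappa$; any $k$ outside them is free to hit. And the keys ensure that $V^*$, which contains the table, does not see the commitments.

## 10. A forcing that adds a table with hidden keys

Everything in Sections 10 and 11 takes place in $V_0$. Let $\mathrm{Add}=\mathrm{Add}(\kappa,\chi)$; it is $\kappa^+$-c.c. (as $\kappa^{<\kappa}=\kappa$) and has size $\chi$. Let $\mathrm{Nm}$ be the set of functions $\mathsf n$ from a maximal antichain of $\mathrm{Add}$ to $\kappa$; these are names for ordinals below $\kappa$, and for generic $g$, $\mathsf n^g$ is the value at the unique member of $g\cap\mathrm{dom}(\mathsf n)$. For instance, the constant function on $\{1\}$ with value $5$ names $5$. We have $|\mathrm{Nm}|\le\chi^\kappa=\chi$.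

By recursion on $\tau\le\chi$ we define a forcing $\mathbb F_\tau$, and, for $\tau<\chi$, a small $Z_\tau\in V_0$, an $\mathbb F_\tau$-name $\dot p_\tau$ for a function $Z_\tau\to\mathrm{Nm}$, and $b_{\tau,k,i}\in\mathrm{Nm}$ ($k\in Z_\tau$, $i<\kappa^+$) with $\Vdash_{\mathbb F_\tau}\dot p_\tau(k)\in\{b_{\tau,k,i}:i<\kappa^+\}$. The $b$'s exist because $\mathbb F_\tau$ is $\kappa^{++}$-c.c. (Lemma 6(i) below; for $\mathbb F_\tau$ it uses only the data at stages below $\tau$). The choice of $(Z_\tau,\dot p_\tau)$ is described in Section 11.

**Definition (conditions).** A condition of $\mathbb F_\tau$ is $t=(L,A,\rho,l,a,r,C)$ with $L\in[\tau]^{\le\kappa}$, $A\in[K]^{\le\kappa}$, $\rho<\kappa^+$, $l:L\to\rho$, $a:A\to\rho$, $r:A\to\kappa$, $C:L\times\rho\times A\times\rho\to\kappa^+$ such that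
$$t\restriction\sigma\Vdash_{\mathbb F_\sigma}\dot p_\sigma(k)=b_{\sigma,k,i},\ \text{ where }i=C(\sigma,l(\sigma),k,a(k)),\quad\text{for }\sigma\in L,\ k\in A\cap Z_\sigma.\tag{7}$$
Here $t\restriction\sigma$ is obtained by replacing $L$ by $L\cap\sigma$ and restricting $l,C$. The order: $t'\le t$ iff $L\subseteq L'$, $A\subseteq A'$, $\rho\le\rho'$, and $l',a',r',C'$ extend $l,a,r,C$.

By induction on $\sigma$, (7) below $\sigma$ gives $t\restriction\sigma\in\mathbb F_\sigma$. Clearly $t\le t\restriction\sigma$, restriction is monotone, and $\mathbb F_\sigma\subseteq\mathbb F_\tau$ for $\sigma<\tau$. The table $C$ has entries for all pairs of keys $(\eta,\zeta)$ below $\rho$; only the entry with the correct keys $(l(\sigma),a(k))$ is constrained, and only if $k\in Z_\sigma$. For example, if $L=\{\sigma\}$ and $A=\{k\}$ with $k\notin Z_\sigma$, then (7) says nothing.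

**Lemma 4.** The componentwise union of a decreasing sequence of length $\le\kappa$ in $\mathbb F_\tau$ is a condition below all members. The same holds for limit lengths $<\kappa^+$.

*Proof.* Let $t^*$ be the union of $\langle t_i\rangle$. Its $C^*$ is total on $L^*\times\rho^*\times A^*\times\rho^*$, because the sequence is decreasing: any four coordinates appear together in some $t_i$. We show $t^*\restriction\sigma\in\mathbb F_\sigma$ by induction on $\sigma\le\tau$. Let $\sigma'\in L^*\cap\sigma$, $k\in A^*\cap Z_{\sigma'}$. Some $t_i$ has $\sigma'\in L^{t_i}$, $k\in A^{t_i}$, and $t_i\restriction\sigma'$ forces the equation in (7), with the same $i$-value for $t_i$ and $t^*$. By induction $t^*\restriction\sigma'\in\mathbb F_{\sigma'}$, and it extends $t_i\restriction\sigma'$, so it forces the equation too. For limit lengths $<\kappa^+$ pass to a cofinal subsequence of length $\le\kappa$. $\square$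

All density arguments follow one pattern: write down the desired information as an incomplete condition, and complete it. The completion may only fail where the table is already filled in at the correct keys.

**Definition (template).** A *template* below $\tau$ is $x=(L,A,\rho,l,a,r,C)$ as above, but with $C$ only a *partial* function from $L\times\rho\times A\times\rho$ to $\kappa^+$, and without (7). A pair $(\sigma,k)$ with $\sigma\in L$, $k\in A\cap Z_\sigma$ is *determined* in $x$ if $(\sigma,l(\sigma),k,a(k))\in\mathrm{dom}(C)$. "Extends" means componentwise extension.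

For example, if $C=\emptyset$ no pair is determined; in a condition every pair $(\sigma,k)$ with $\sigma\in L$, $k\in A\cap Z_\sigma$ is determined.

**Lemma 5 (Extension Lemma).** Let $x$ be a template below $\tau$ and $T\subseteq\mathbb F_\tau$ such that $x$ extends each $t\in T$, and for each determined pair $(\sigma,k)$ of $x$ there is $t\in T$ with $\sigma\in L^t$, $k\in A^t$. Then some $u\in\mathbb F_\tau$ extends $x$ (so $u\le t$ for all $t\in T$).

*Proof.* Let $\langle\sigma_i:i<\delta\rangle$ enumerate $L=L^x$ increasingly ($\delta<\kappa^+$), and let $\sigma_\delta=\tau$. We build $u_i\in\mathbb F_{\sigma_i}$ ($i\le\delta$), componentwise increasing, with $u_i$ extending $x\restriction\sigma_i$. Then automatically $u_i\le t\restriction\sigma_i$ for $t\in T$, because $x\restriction\sigma_i$ extends $t\restriction\sigma_i$. Write $A,\rho,l,a,r,C$ for the components of $x$.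

**Step 1: start.** Let $u_0=(\emptyset,A,\rho,\emptyset,a,r,\emptyset)$.

**Step 2: successor, deciding the names.** Let $\sigma=\sigma_i$, $i<\delta$. Using Lemma 4 choose $u_i=v_0\ge v_1\ge\cdots$ in $\mathbb F_\sigma$ such that $v_{n+1}$ decides $\dot p_\sigma(k)$ for all (at most $\kappa$) $k\in A^{v_n}\cap Z_\sigma$, and let $v=\bigcup_nv_n$. So for every $k\in A^v\cap Z_\sigma$ there is $i_k<\kappa^+$ with $v\Vdash\dot p_\sigma(k)=b_{\sigma,k,i_k}$.

**Step 3: successor, filling the row of $\sigma$.** Let $u_{i+1}$ be $v$ with $\sigma$ added to $L^v$, with value $l(\sigma)$, and with the row of $\sigma$ given for $\eta,\zeta<\rho^v$, $k\in A^v$ as follows: $C(\sigma,\eta,k,\zeta)$ if this is defined in $x$; otherwise $i_k$ if $k\in Z_\sigma$, $\eta=l(\sigma)$, $\zeta=a^v(k)$; otherwise $0$. Then $u_{i+1}\restriction\sigma=v\in\mathbb F_\sigma$, so we only check (7) at $(\sigma,k)$ with $k\in A^v\cap Z_\sigma$. If $(\sigma,l(\sigma),k,a^v(k))\in\mathrm{dom}(C)$, then $k\in A$, $a^v(k)=a(k)$ and $(\sigma,k)$ is determined in $x$. So there is $t\in T$ with $\sigma\in L^t$, $k\in A^t$; then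 $C$ agrees with $C^t$ at this place, and $v\le u_i\le t\restriction\sigma$ forces the required equation by (7) for $t$. Otherwise the entry is $i_k$ and (7) holds by the choice of $i_k$. So $u_{i+1}\in\mathbb F_{\sigma+1}\subseteq\mathbb F_{\sigma_{i+1}}$, and it extends $x\restriction\sigma_{i+1}$.

**Step 4: limit.** Take unions; these are conditions by Lemma 4, and they extend $x\restriction\sigma_i$ since $L\cap\sigma_i=\{\sigma_j:j<i\}$. Finally let $u=u_\delta\in\mathbb F_\tau$. $\square$

## 11. Chain condition, bookkeeping, and the projection that forgets the keys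

**Lemma 6.** (i) $\mathbb F_\tau$ is $\kappa^{++}$-c.c. (ii) If $\sigma<\tau$, $t\in\mathbb F_\tau$, $s\in\mathbb F_\sigma$ and $s\le t\restriction\sigma$, then $s,t$ are compatible in $\mathbb F_\tau$; so $\mathbb F_\sigma$ is a complete suborder of $\mathbb F_\tau$. (iii) For $L_0\in[\tau]^{\le\kappa}$, $A_0\in[K]^{\le\kappa}$, $\rho_0<\kappa^+$, the set of $t\in\mathbb F_\tau$ with $L_0\subseteq L^t$, $A_0\subseteq A^t$, $\rho^t\ge\rho_0$ is dense.

*Proof.* (i) Given $\kappa^{++}$ conditions: since $(\kappa^+)^\kappa=2^\kappa\cdot\kappa^+=\kappa^+$, the $\Delta$-system lemma lets us assume that the sets $L$ form a $\Delta$-system, that the sets $A$ form a $\Delta$-system, and that all have the same $\rho$. There are at most $(\kappa^+)^\kappa=\kappa^+$ possibilities for the restrictions of $l,a,r$ to the roots and of $C$ to (root of the $L$'s)$\times\rho\times$(root of the $A$'s)$\times\rho$. So two conditions $t,t'$ agree on these, and $t\cup t'$ (componentwise) is a template. Apply Lemma 5 to it with $T=\{t,t'\}$: every determined pair lies in $L^t\times A^t$ or in $L^{t'}\times A^{t'}$.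

(ii) Apply Lemma 5 to the template $s\cup t$ with $T=\{s,t\}$. The two agree on common domains, as $s\le t\restriction\sigma$ and $L^s\subseteq\sigma$. Each entry of $C^s\cup C^t$ comes from $s$ or from $t$, so each determined pair is witnessed. Conversely, if $s,s'\in\mathbb F_\sigma$ have a common extension $u\in\mathbb F_\tau$, then $u\restriction\sigma$ is a common extension in $\mathbb F_\sigma$. So incompatibility is preserved, and a maximal antichain of $\mathbb F_\sigma$ stays maximal in $\mathbb F_\tau$: given $t$, some member is compatible with $t\restriction\sigma$, and a common extension $s\in\mathbb F_\sigma$ is compatible with $t$.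

(iii) Given $t$, apply Lemma 5 with $T=\{t\}$ to the template that adds $L_0$ and $A_0$ (with arbitrary values of $l,a,r$), enlarges $\rho$ to some $\rho\ge\rho_0$, $\rho>0$, and keeps $C=C^t$. Determined pairs have their entry in $\mathrm{dom}(C^t)$, so $\sigma\in L^t$ and $k\in A^t$. $\square$

**Bookkeeping.** The purpose is that every name for a function on a small set into $\mathrm{Nm}$ occurs as some $\dot p_\tau$. We have $|\mathbb F_\tau|\le\chi^\kappa=\chi$. A nice $\mathbb F_\sigma$-name for a function $Z\to\mathrm{Nm}$ consists, for each $k\in Z$, of a maximal antichain (of size $\le\kappa^+$) and a map from it to $\mathrm{Nm}$. So for each $\sigma<\chi$ there are at most $\chi^{|K|}=\chi$ pairs (small $Z$, nice $\mathbb F_\sigma$-name for a function $Z\to\mathrm{Nm}$); enumerate them in type $\chi$ once $\mathbb F_\sigma$ is defined. Fix a surjection $\tau\mapsto(\tau_0,\tau_1)$ of $\chi$ onto $\chi\times\chi$ with $\tau_0\le\tau$, and let $(Z_\tau,\dot p_\tau)$ be the $\tau_1$-th pair for $\mathbb F_{\tau_0}$; by Lemma 6(ii) its name is also an $\mathbb F_\tau$-name. So every such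 pair for every $\mathbb F_\sigma$, $\sigma<\chi$, appears at some $\tau\ge\sigma$.

Put $\mathbb F=\mathbb F_\chi$. A nice $\mathbb F$-name for a function $Z\to\mathrm{Nm}$ with $Z$ small involves at most $|K|<\chi$ conditions, each with $|L|\le\kappa$. As $\chi$ is regular, all these $L$ are subsets of some $\sigma<\chi$, so all these conditions are in $\mathbb F_\sigma$. The antichains are maximal in $\mathbb F_\sigma$ too: given $s\in\mathbb F_\sigma$, restrict to $\sigma$ a common extension of $s$ and a member. So the name is a nice $\mathbb F_\sigma$-name, and it appears.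

**The generic objects.** Let $F$ be $\mathbb F$-generic over $V_0$. By Lemma 6(iii) the unions of the components of the $t\in F$ are total functions
$$\mathbf l:\chi\to\kappa^+,\quad\mathbf a:K\to\kappa^+,\quad\mathbf r:K\to\kappa,\quad\mathbf C:\chi\times\kappa^+\times K\times\kappa^+\to\kappa^+.$$
For $\tau<\chi$ and $k\in Z_\tau$ take $t\in F$ with $\tau\in L^t$, $k\in A^t$. As $t\le t\restriction\tau$, we have $t\restriction\tau\in F\cap\mathbb F_\tau$, so (7) gives
$$\dot p_\tau^F(k)=b_{\tau,k,\,\mathbf C(\tau,\mathbf l(\tau),k,\mathbf a(k))}\qquad(\tau<\chi,\ k\in Z_\tau).\tag{8}$$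

**The table without the keys.** Let $\mathcal C$ be the set of all $(L,A,\rho,C)$ with $L\in[\chi]^{\le\kappa}$, $A\in[K]^{\le\kappa}$, $\rho<\kappa^+$, $C:L\times\rho\times A\times\rho\to\kappa^+$, ordered by extension; it is closed under unions of directed sets of size $\le\kappa$. For $t\in\mathbb F$ let $\pi(t)=(L^t,A^t,\rho^t,C^t)$. Recall that $\pi$ is a *projection* if it preserves order and the largest condition, and for $c\le\pi(t)$ there is $u\le t$ with $\pi(u)\le c$; then $\pi[F]$ generates a generic filter for $\mathcal C$.

**Lemma 7.** $\pi:\mathbb F\to\mathcal C$ is a projection. So $\mathbf C$ is (equivalent to) a $\mathcal C$-generic over $V_0$.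

*Proof.* Order and largest condition are clear. Let $c=(L',A',\rho',C')\le\pi(t)$. The trick is to give new elements keys outside the range covered by $C'$. Consider the template with $L',A',\rho'+1,C'$, where $l,a,r$ extend those of $t$, with $l(\sigma)=\rho'$ for $\sigma\in L'\setminus L^t$, and $a(k)=\rho'$, $r(k)=0$ for $k\in A'\setminus A^t$. If $(\sigma,k)$ is determined, then $l(\sigma),a(k)<\rho'$, so $\sigma\in L^t$ and $k\in A^t$. By Lemma 5 with $T=\{t\}$ there is $u\le t$ with $\pi(u)\le c$.

For the second sentence, let $H_{\mathcal C}$ be the generic filter generated by $\pi[F]$. Then $\mathbf C$ is the union of its $C$-components. Conversely, $H_{\mathcal C}=\{c\in\mathcal C:C^c\subseteq\mathbf C\}$: if $C^c\subseteq\mathbf C$, then by Lemma 6(iii) some $t\in F$ has $L^c\subseteq L^t$, $A^c\subseteq A^t$, $\rho^c\le\rho^t$, and then $\pi(t)\le c$, because $C^t$ and $C^c$ are both restrictions of $\mathbf C$. $\square$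

## 12. Capturing and hitting

Let $g$ be $\mathrm{Add}$-generic over $V_0[F]$. Put
$$V^*=V_0[\mathbf C][g],\qquad W=V_0[F][g],$$
and in $V^*$ let $\Phi(\tau,\eta,k,\zeta)=\big(b_{\tau,k,\mathbf C(\tau,\eta,k,\zeta)}\big)^g$ if $k\in Z_\tau$, and $0$ otherwise. We verify Proposition 1.

**Step 1: (M1).** By Lemma 4, $\mathbb F$ adds no $\kappa$-sequences of elements of $V_0$, so it preserves cardinals and cofinalities up to $\kappa^+$; by Lemma 6(i) it is $\kappa^{++}$-c.c., so it preserves the rest. In $V_0[F]$, $\mathrm{Add}$ is still $\mathrm{Add}(\kappa,\chi)$, hence $\kappa^+$-c.c. and $<\kappa$-closed. So $V_0$ and $W$, and therefore also $V^*$ between them, have the same cardinals, cofinalities and bounded subsets of $\kappa$. If $Z\in W$, $Z\subseteq K$, the $\kappa^+$-c.c. of $\mathrm{Add}$ gives a cover in $V_0[F]$ of size $\le|Z|+\kappa$, and the $\kappa^{++}$-c.c. of $\mathbb F$ gives a cover $Z'\subseteq K$ of that in $V_0$ of size $\le|Z|+\kappa^+$.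

**Step 2: (M2).** A subset of $\kappa$ in $W$ has a nice $\mathrm{Add}$-name in $V_0[F]$ of size $\le\kappa$ consisting of elements of $V_0$; so the name lies in $V_0$. Hence $P(\kappa)^W=P(\kappa)^{V_0[g]}=P(\kappa)^{V^*}$. Next, $(F,g)$ is generic over $V_0$ for $\mathbb F\times\mathrm{Add}$, and $\pi\times\mathrm{id}$ is a projection to $\mathcal C\times\mathrm{Add}$. So $V^*$ is an extension of $V_0$ by $\mathcal C\times\mathrm{Add}$, which is $<\kappa$-directed closed: unions of directed sets of size $<\kappa$ are conditions in both factors. By the hypothesis on $\kappa$ in Theorem C, $\kappa$ is supercompact in $V^*$. And $g$ adds $\chi$ distinct subsets of $\kappa$, so $2^\kappa\ge\chi$ in $V^*$.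

**Step 3: (M3) holds.** This is the following lemma; the bookkeeping was made for it.

**Lemma 8 (Capturing).** If $Z\in V_0$ is small and $P:Z\to\kappa$ is in $W$, there is $\tau<\chi$ with $P(k)=\Phi(\tau,\mathbf l(\tau),k,\mathbf a(k))$ for all $k\in Z$.

*Proof.* In $V_0[F]$ choose an $\mathrm{Add}$-name for $P$, forced by $1$ to be a function $Z\to\kappa$, and for each $k\in Z$ a maximal antichain deciding its value at $k$, together with the map giving the decided values. These maps have size $\le\kappa$ and consist of elements of $V_0$, so each lies in $V_0$ and hence in $\mathrm{Nm}$. This gives $p:Z\to\mathrm{Nm}$ in $V_0[F]$ with $p(k)^g=P(k)$. Now $p$ has a nice $\mathbb F$-name, so by the bookkeeping $Z=Z_\tau$ and $p=\dot p_\tau^F$ for some $\tau<\chi$. By (8), $p(k)=b_{\tau,k,\mathbf C(\tau,\mathbf l(\tau),k,\mathbf a(k))}$, and evaluating by $g$ we get $P(k)=\Phi(\tau,\mathbf l(\tau),k,\mathbf a(k))$ for $k\in Z$. $\square$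

**Step 4: (M4) holds.** Here we use that a condition is committed to at most $\kappa$ small sets and that $\mathrm{cf}(\mu)>\kappa$.

**Lemma 9 (Hitting).** If $\Phi^*:K\times\kappa^+\to\kappa$ is in $V^*$ and $\mu\in\mathfrak M$, there is $k\in K_\mu$ with $\Phi^*(k,\mathbf a(k))=\mathbf r(k)$.

*Proof.* Let $\dot\Phi^*\in V_0$ be a $\mathcal C\times\mathrm{Add}$-name for $\Phi^*$, forced by $1$ to be a function $K\times\kappa^+\to\kappa$. Let $(t,q)\in\mathbb F\times\mathrm{Add}$ be arbitrary; we find an extension that forces the conclusion.

*A free $k$.* Since $|L^t|\le\kappa<\mathrm{cf}(\mu)$, the union of those $Z_\sigma$, $\sigma\in L^t$, that are contained in $K_\mu$ and have size $<\mu$ again has size $<\mu$. Each other $Z_\sigma$ is contained in some $K_{\mu'}$ with $\mu'\ne\mu$ and misses $K_\mu$. (If $Z_\sigma\subseteq K_\mu$ is nonempty, smallness means $|Z_\sigma|<\mu$, as the sets $K_{\mu'}$ are disjoint.) Also $|A^t|\le\kappa<\mu$. So we can pick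
$$k\in K_\mu\setminus\Big(A^t\cup\bigcup_{\sigma\in L^t}Z_\sigma\Big),\qquad\text{and let }\zeta=\rho^t.$$

*Ask $V^*$ for its prediction first.* Choose $(c,q')\le(\pi(t),q)$ in $\mathcal C\times\mathrm{Add}$ and $v<\kappa$ with $(c,q')\Vdash\dot\Phi^*(k,\zeta)=v$. Write $c=(L',A',\rho',C')$; extending $c$ we may assume $k\in A'$ and $\rho'>\zeta$.

*Then let $\mathbf r(k)$ agree with it.* Consider the template with $L',A',\rho'+1,C'$, where $l,a,r$ extend those of $t$; $l(\sigma)=\rho'$ for $\sigma\in L'\setminus L^t$; $a(k)=\zeta$, $r(k)=v$; and $a(k')=\rho'$, $r(k')=0$ for the remaining $k'\in A'\setminus A^t$. It extends $t$. Let $(\sigma,k')$ be determined. Then $l(\sigma)<\rho'$, so $\sigma\in L^t$; and $a(k')<\rho'$, so $k'\in A^t\cup\{k\}$. Also $k'\ne k$, because $k'\in Z_\sigma$ while $k\notin Z_\sigma$. So $k'\in A^t$, and Lemma 5 with $T=\{t\}$ gives $u\le t$ with $\pi(u)\le c$, $a^u(k)=\zeta$, $r^u(k)=v$. Then $(u,q')\le(t,q)$, and it forces $\Phi^*(k,\mathbf a(k))=\Phi^*(k,\zeta)=v=\mathbf r(k)$.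

As $(t,q)$ was arbitrary, genericity of $(F,g)$ for $\mathbb F\times\mathrm{Add}$ over $V_0$ gives such a $k$. $\square$

This proves Proposition 1, hence Theorem C by Section 8, and Theorem B by Section 3. $\blacksquare$
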